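# A closed discrete set against every neighborhood assignment: the consistency of $\mathfrak d<\mathfrak v_{\mathrm{ssa}}$

Throughout, a natural number $k$ is identified with $\{0,\dots,k-1\}$. So for $a\subseteq\omega$, $a\setminus k$ is the set of elements of $a$ that are at least $k$, and $a\cap k$ is the set of those below $k$. We write $[k,h)=\{x\in\omega:k\le x<h\}$, we write $X\subseteq^*Y$ if $X\setminus Y$ is finite, and $X=^*Y$ if $X\subseteq^*Y\subseteq^*X$.

## 1. Catching the columns $2^i(2j+1)$ with one sparse set

Let $a_i=\{2^i(2j+1):j\in\omega\}$ for $i\in\omega$, so that $a_0=\{1,3,5,\dots\}$, $a_1=\{2,6,10,\dots\}$, $a_2=\{4,12,20,\dots\}$, and so on. These are disjoint infinite sets. Imagine an ideal point at the end of each $a_i$, whose neighborhoods are the tails of $a_i$. Somebody hands us one tail of each $a_i$, say the part of $a_i$ that is $\ge3^i$. We are to find one set $P\subseteq\omega$ that touches every one of these tails and yet does not accumulate at any ideal point, which means that $P\cap a_i$ is finite for every $i$.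

This is easy: let $x_i$ be the least element of $a_i$ that is $\ge 3^i$. The bounds are $1,3,9,27,81,\dots$ and we get
$$x_0=1,\quad x_1=6,\quad x_2=12,\quad x_3=40,\quad x_4=112,\ \dots$$
(for $x_3$: the elements of $a_3$ are $8,24,40,\dots$, and $24<27\le40$). Then $P=\{1,6,12,40,112,\dots\}$ meets each $a_i$ in exactly the point $x_i$, inside the prescribed tail.

The same works when the sets $a_0,a_1,\dots$ are only pairwise almost disjoint and the $i$-th tail starts at an arbitrary number $f(i)$. Choose
$$x_i\in a_i\setminus\Big(f(i)\cup\bigcup_{j<i}a_j\Big),$$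
which is possible because $a_i$ is infinite and meets each earlier $a_j$ in a finite set. Since $x_i\notin a_j$ for $i>j$, we have $P\cap a_j\subseteq\{x_0,\dots,x_j\}$, which is finite.

Now take uncountably many sets $a_\alpha$, $\alpha<\omega_1$. After $\omega$ choices we have an infinite set $\{x_i:i<\omega\}$. The next set, $a_\omega$, may meet it in an infinite set, and then $P$ is spoiled. How many almost disjoint sets can be served, when the tails are chosen by an adversary? To ask this properly we need a few definitions.

## 2. $\Psi(\mathcal A)$, stars, and selectively $(a)$-spaces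

**Definition (almost disjoint family, Mrówka–Isbell space).** An almost disjoint (a.d.) family is a family $\mathcal A$ of infinite subsets of $\omega$ such that $a\cap b$ is finite for all distinct $a,b\in\mathcal A$. The space $\Psi(\mathcal A)$ has underlying set $\omega\cup\mathcal A$. Points of $\omega$ are isolated, and a basic neighborhood of $a\in\mathcal A$ has the form $\{a\}\cup(a\setminus F)$ with $F$ finite.

The columns of Section 1 form an a.d. family. In general, a set $P\subseteq\omega$ is closed and discrete in $\Psi(\mathcal A)$ if and only if $P\cap a$ is finite for every $a\in\mathcal A$. If $P\cap a$ is infinite, then every neighborhood of $a\notin P$ meets $P$, so $P$ is not closed. If all $P\cap a$ are finite, then $\{a\}\cup(a\setminus P)$ is a neighborhood of $a$ missing $P$, so $P$ is closed, and it is discrete because points of $\omega$ are isolated. We use this equivalence all the time.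

**Definition (star, selectively $(a)$).** For a set $F$ and a cover $\mathcal U$ let $St(F,\mathcal U)=\bigcup\{U\in\mathcal U:U\cap F\ne\emptyset\}$. A space $X$ is a selectively $(a)$-space if for every sequence $\langle\mathcal U_n:n<\omega\rangle$ of open covers of $X$ and every dense set $D\subseteq X$ there is a sequence $\langle A_n:n<\omega\rangle$ of subsets of $D$, each closed and discrete in $X$, such that $\{St(A_n,\mathcal U_n):n<\omega\}$ covers $X$.

In the example of Section 1 let $\mathcal U$ consist of the singletons $\{n\}$ and the sets $\{a_i\}\cup(a_i\setminus3^i)$. Then $St(\{0\},\mathcal U)=\{0\}$, while $St(P,\mathcal U)$ contains all the points $a_i$, because $x_i\in P$ lies in the member of $\mathcal U$ that contains $a_i$. A single closed discrete set has caught the whole family.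

For $X=\Psi(\mathcal A)$ a dense set $D$ must contain $\omega$, and $\omega$ itself is dense. So we always look for the $A_n$ inside $\omega$.

**Definition ($\mathfrak d$ and $\mathfrak v_{\mathrm{ssa}}$).** The dominating number $\mathfrak d$ is the least size of a family $\mathcal D\subseteq\omega^\omega$ such that every $h\in\omega^\omega$ satisfies $h(n)\le g(n)$ for all but finitely many $n$, for some $g\in\mathcal D$. Closing $\mathcal D$ under finite modifications, we may ask for "all $n$" without changing $\mathfrak d$. The cardinal $\mathfrak v_{\mathrm{ssa}}$ is the least $\kappa$ such that there is no a.d. family $\mathcal A$ with $|\mathcal A|=\kappa$ for which $\Psi(\mathcal A)$ is a selectively $(a)$-space.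

## 3. The bounds $\mathfrak d\le\mathfrak v_{\mathrm{ssa}}\le\mathfrak c$, and the limit of finite sets

**Proposition 1.** (1) If $\Psi(\mathcal A)$ is selectively $(a)$, then $|\mathcal A|<2^{\aleph_0}$. Hence $\mathfrak v_{\mathrm{ssa}}\le\mathfrak c$. (2) $\mathfrak d\le\mathfrak v_{\mathrm{ssa}}$.

*Proof.* (1) Suppose $|\mathcal A|\ge\mathfrak c$. There are at most $\mathfrak c$ sequences of subsets of $\omega$ that are closed and discrete in $\Psi(\mathcal A)$. List them, with repetitions if needed, as $\langle A^\zeta_n:n<\omega\rangle$, $\zeta<\mathfrak c$, and choose distinct $a_\zeta\in\mathcal A$. Let $\mathcal U_n$ consist of all $\{m\}$ with $m\in\omega$, all $\{a_\zeta\}\cup(a_\zeta\setminus A^\zeta_n)$, and $\{a\}\cup a$ for the remaining $a\in\mathcal A$. Since $A^\zeta_n\cap a_\zeta$ is finite, these are open covers. Use the dense set $\omega$. The only member of $\mathcal U_n$ that contains the point $a_\zeta$ is disjoint from $A^\zeta_n$, so $a_\zeta\notin\bigcup_nSt(A^\zeta_n,\mathcal U_n)$. Every candidate sequence fails.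

(2) Let $\kappa<\mathfrak d$. Since $\kappa<\mathfrak c$ and there is an a.d. family of size $\mathfrak c$, there is an a.d. family $\mathcal A$ of size $\kappa$. Let $\langle\mathcal U_n\rangle$ be open covers. For $a\in\mathcal A$ let $g_a(n)$ be an element $x$ of $a$ such that $x$ and the point $a$ lie in a common member of $\mathcal U_n$. As $|\{g_a:a\in\mathcal A\}|<\mathfrak d$, there is $h$ such that for each $a$ there is $n$ with $h(n)>g_a(n)$. Let $A_n=h(n)\cup\{n\}$, a finite subset of $\omega$ and hence closed and discrete. Then $n\in St(A_n,\mathcal U_n)$ for all $n$, and $a\in St(A_n,\mathcal U_n)$ whenever $h(n)>g_a(n)$. So $\Psi(\mathcal A)$ is selectively $(a)$. $\square$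

The question of these notes, taken from Charles J.G. Morgan and Samuel G. Da Silva, "Selectively (a)-spaces from almost disjoint families are necessarily countable under a certain parametrized weak diamond principle", arXiv:1609.05822 (2016), is whether $\mathbf{ZFC}$ proves $\mathfrak v_{\mathrm{ssa}}=\mathfrak d$.

The proof of (2) used only finite $A_n$. Finite sets can do no better: let $|\mathcal A|\ge\mathfrak d$, let $\{g_\zeta:\zeta<\mathfrak d\}$ be an everywhere dominating family, and let $a_\zeta\in\mathcal A$ be distinct. Let $\mathcal U_n$ consist of the singletons $\{m\}$, the sets $\{a_\zeta\}\cup(a_\zeta\setminus(g_\zeta(n)+1))$, and $\{a\}\cup a$ for the other $a$. If the $A_n\subseteq\omega$ are finite, put $h(n)=\max(A_n\cup\{0\})$ and take $\zeta$ with $g_\zeta\ge h$ everywhere. Then $A_n\cap a_\zeta\subseteq g_\zeta(n)+1$ for every $n$, so the point $a_\zeta$ is in no star. To get past $\mathfrak d$ we need infinite closed discrete sets. Section 1 suggests using a single one.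

**Lemma 2.** Let $\mathcal A$ be an a.d. family such that for every $f:\mathcal A\to\omega$ there is $P\subseteq\omega$ with
$$P\cap a\ \text{finite and}\ (P\cap a)\setminus f(a)\neq\emptyset\quad\text{for all }a\in\mathcal A.\tag{1}$$
Then $\Psi(\mathcal B)$ is selectively $(a)$ for every $\mathcal B\subseteq\mathcal A$.

*Proof.* The property passes to $\mathcal B$, because any $f:\mathcal B\to\omega$ extends to $\mathcal A$. Let $\langle\mathcal U_n\rangle$ be open covers of $\Psi(\mathcal B)$ and $D$ dense, so $\omega\subseteq D$. For $a\in\mathcal B$ let $f(a)$ be the least $m$ such that $\{a\}\cup(a\setminus m)\subseteq U$ for some $U\in\mathcal U_0$. Take $P$ as in (1) for $\mathcal B$ and $f$. It is closed and discrete. If $x\in(P\cap a)\setminus f(a)$, then $x$ and $a$ lie in a common member of $\mathcal U_0$, so $a\in St(P,\mathcal U_0)$. Put $A_0=P$ and $A_{n+1}=\{n\}$. Then $\mathcal B\subseteq St(A_0,\mathcal U_0)$ and $n\in St(A_{n+1},\mathcal U_{n+1})$, so everything is covered. $\square$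

## 4. The two theorems

Recall that a forcing is $\omega^\omega$-bounding if every function $\omega\to\omega$ in the extension is bounded everywhere by one of the ground model. (Bounding all but finitely many values gives the same notion.) Recall also that $\mathrm{cof}(\mathcal N)$ is the least size of a base of the ideal $\mathcal N$ of null sets.

**Theorem A.** Assume $V\models\mathrm{CH}+2^{\aleph_1}=\aleph_2$. There are an a.d. family $\mathcal A\in V$ with $|\mathcal A|=\aleph_1$ and a proper, $\omega^\omega$-bounding, $\aleph_2$-c.c. forcing $\mathbb P$ such that in $V^{\mathbb P}$: $\mathfrak d=\aleph_1$, $\mathfrak c=\aleph_2$, and for every $f:\mathcal A\to\omega$ there is $P\subseteq\omega$ satisfying (1). Hence in $V^{\mathbb P}$ the space $\Psi(\mathcal A)$ is selectively $(a)$, and $\mathfrak d=\aleph_1<\mathfrak v_{\mathrm{ssa}}=\aleph_2=\mathfrak c$.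

The hypothesis holds for example in $L$. So if ZFC is consistent, then so is ZFC $+\ \mathfrak d=\aleph_1<\mathfrak v_{\mathrm{ssa}}=\mathfrak c=\aleph_2$, and ZFC does not prove $\mathfrak v_{\mathrm{ssa}}=\mathfrak d$.

**Theorem B.** (1) In the model of Theorem A, moreover $\mathrm{cof}(\mathcal N)=\aleph_1$. So $\mathfrak v_{\mathrm{ssa}}\le\mathrm{cof}(\mathcal N)$ is not provable in ZFC. (2) It is also consistent that $\mathfrak d=\mathfrak v_{\mathrm{ssa}}=\aleph_1<\mathfrak c$. So "$\mathfrak v_{\mathrm{ssa}}=\mathfrak d$" is independent even of ZFC $+\ \mathfrak d<\mathfrak c$.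

Theorem B is not needed for the answer. Sections 5–10 prove Theorem A.

## 5. Finite approximations to $P$ add a Cohen real

For Theorem A we want to add, for a given $f$, a set $P$ as in (1), and to repeat this $\omega_2$ times while the ground model functions stay dominating. The first forcing one writes down is this. Let $\{a_\alpha:\alpha<\omega_1\}$ be a.d. A condition is a pair $(p,F)$ where $p\subseteq\omega$ and $F\subseteq\omega_1$ are finite and $(p\cap a_\beta)\setminus f(\beta)\ne\emptyset$ for $\beta\in F$. A stronger condition $(p',F')$ has $p'\supseteq p$, $F'\supseteq F$ and $(p'\setminus p)\cap a_\beta=\emptyset$ for $\beta\in F$. Two conditions with the same $p$ have the common extension $(p,F\cup F')$, so the forcing is c.c.c. Any $\beta\notin F$ can be put into $F$ after adding to $p$ a large point of $a_\beta$ outside $\bigcup_{\gamma\in F}a_\gamma$. So the union $P$ of the first coordinates satisfies (1).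

But this forcing adds a Cohen real. Put $a_n'=a_n\setminus\bigcup_{m<n}a_m$ for $n<\omega$. These sets are disjoint, and $a_n'=^*a_n$. Let $c(n)$ be the parity of $|P\cap a_n'|$. Given a dense set $\mathcal D\subseteq2^{<\omega}$ of the ground model and a condition $(p,F)$, let $k$ exceed all elements of $F\cap\omega$. For each $n<k$ not in $F$, one after the other, add a point of $a_n'\setminus f(n)$ that avoids the $a_\gamma$ with $\gamma$ in the current $F$, and put $n$ into $F$. Now $c\restriction k$ is decided, say as $\sigma$. Take $\tau\supseteq\sigma$ in $\mathcal D$. For $n\in[k,|\tau|)$, one after the other, add one or two such points of $a_n'$, so that the parity becomes $\tau(n)$, and put $n$ into $F$. The final condition forces $c\restriction|\tau|=\tau\in\mathcal D$. So $c$ is Cohen, and the function listing the positions of its ones is not dominated by any ground model function. In a finite support iteration of length $\omega_2$, every family of $\aleph_1$ functions appears at an intermediate stage and is later escaped in this way. So $\mathfrak d$ becomes $\aleph_2$, and nothing is gained.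

To be $\omega^\omega$-bounding, we replace finite conditions by finitely branching trees $T\subseteq2^{<\omega}$ of approximations to the characteristic function of $P$, and use fusion. Each such tree decides $P$ on an infinite set of levels, given the earlier values. The decided levels are organized along a tower, and the family $\mathcal A$ is read off the same tower.

## 6. Good towers

**Definition (good tower).** A good tower is a sequence $\langle I_\alpha:\alpha<\omega_1\rangle$ of subsets of $\omega$ such that

* (T1) $I_0=\emptyset$, $I_\alpha\subseteq^*I_\beta$ for $\alpha<\beta$, and $a_\alpha:=I_{\alpha+1}\setminus I_\alpha$ is infinite for all $\alpha$;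
* (T2) for every $h\in\omega^\omega$ there is $\eta<\omega_1$ such that $y'>h(y)$ whenever $y<y'$ are in $\omega\setminus I_\eta$.

So the complements $\omega\setminus I_\alpha$ shrink modulo finite, and they become sparser than any prescribed rate. For instance, for $h(y)=y^2$ a first step could be $\omega\setminus I_1=\{2,5,26,677,\dots\}$, where each element is the square of the previous one plus $1$. Then $\eta=1$ works for this $h$, and $a_0=I_1$ is the set of all other numbers.

**Lemma 3.** CH implies that there is a good tower.

*Proof.* Let $\omega^\omega=\{h_\alpha:\alpha<\omega_1\}$ and $I_0=\emptyset$. We keep all $I_\alpha$ co-infinite.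

Given $I_\alpha$, let $B=\omega\setminus I_\alpha$ and choose $y_0<y_1<\cdots$ in $B$ so that $y_{n+1}$ exceeds $h_\alpha(y_0),\dots,h_\alpha(y_n)$ and at least one element of $B$ lies strictly between $y_n$ and $y_{n+1}$. Let $Y=\{y_n:n<\omega\}$ and $I_{\alpha+1}=\omega\setminus Y$. Then $I_\alpha\subseteq I_{\alpha+1}$, the set $a_\alpha=B\setminus Y$ is infinite, and $\eta=\alpha+1$ works in (T2) for $h_\alpha$.

At a limit $\lambda$, take $\lambda_0<\lambda_1<\cdots$ cofinal in $\lambda$. Each $\bigcap_{i\le n}(\omega\setminus I_{\lambda_i})=^*\omega\setminus I_{\lambda_n}$ is infinite, so we can pick $y_0<y_1<\cdots$ with $y_n\in\bigcap_{i\le n}(\omega\setminus I_{\lambda_i})$. Let $Y=\{y_n:n<\omega\}$ and $I_\lambda=\omega\setminus Y$. For $\alpha<\lambda$ choose $i$ with $\alpha\le\lambda_i$. Then $Y\subseteq^*\omega\setminus I_{\lambda_i}\subseteq^*\omega\setminus I_\alpha$, so $I_\alpha\subseteq^*I_\lambda$. $\square$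

**Lemma 4.** Let $\langle I_\alpha\rangle$ be a good tower. Each $I_\alpha$ is co-infinite. If $\beta<\alpha$, then $a_\beta\subseteq^*I_\alpha$. If $\beta\ge\alpha$, then $a_\beta\cap I_\alpha$ is finite. Hence $\mathcal A=\{a_\alpha:\alpha<\omega_1\}$ is an a.d. family of size $\aleph_1$, and $I_\alpha\ne^*I_\beta$ for $\alpha\ne\beta$.

*Proof.* The infinite set $a_\alpha$ is disjoint from $I_\alpha$. If $\beta<\alpha$, then $a_\beta\subseteq I_{\beta+1}\subseteq^*I_\alpha$. If $\beta\ge\alpha$, then $I_\alpha\subseteq^*I_\beta$ and $a_\beta\cap I_\beta=\emptyset$, so $a_\beta\cap I_\alpha$ is finite. For $\beta<\alpha$ we have $a_\beta\subseteq^*I_\alpha$ and $a_\alpha\cap I_\alpha=\emptyset$, so $a_\alpha\cap a_\beta$ is finite. Also $a_\beta$ is almost contained in $I_\alpha$ and disjoint from $I_\beta$, so $I_\alpha\ne^*I_\beta$. $\square$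

**Lemma 5.** A good tower remains good in any extension that preserves $\omega_1$ and is $\omega^\omega$-bounding.

*Proof.* (T1) is absolute. If $h$ is a new function, it is bounded everywhere by a ground model $g$, and the $\eta$ that works for $g$ works for $h$. $\square$

## 7. The tree forcing $Q_f$

Fix a good tower and $f:\omega_1\to\omega$. We write $f(\beta)$ for $f(a_\beta)$.

**Definition (trees of the required form, $Q_f$).** A nonempty tree $T\subseteq2^{<\omega}$, closed under initial segments, is of the required form with set $D\subseteq\omega$ if for every $t\in T$: when $|t|\in D$, exactly one of $t^\frown0,t^\frown1$ is in $T$; when $|t|\notin D$, both are in $T$. Since $T$ then has nodes of every length, $D$ is unique, and we write $D=D_T$. A condition in $Q=Q_f$ is a tree $T$ of the required form such that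

* $D_T=^*I_\alpha$ for some $\alpha=:\alpha_T$, unique by Lemma 4;
* for every $\beta<\alpha_T$ there is $N=N_\beta(T)\in\omega$ such that for all $t\in T$: (i) if $x<|t|$, $x\in a_\beta$ and $t(x)=1$, then $x<N$; (ii) if $|t|\ge N$, there is $x\in a_\beta$ with $f(\beta)\le x<N$ and $t(x)=1$.

The order is $R\le T$ if and only if $R\subseteq T$.

The levels in $D_T$ are decided (given the earlier values) and the other levels are free. Clause (i) says that $P$ will not meet $a_\beta$ beyond $N$, clause (ii) that it meets $a_\beta$ in the required tail before $N$. For an example, take $\omega\setminus I_1=\{2,5,26,677,\dots\}$ as above and $f(0)=10$. Let $T$ be the set of all $t$ with the following property. If $t(2)=0$, then $t$ has value $1$ at $10$ and value $0$ at all other levels of $I_1$. If $t(2)=1$, then $t$ has value $1$ at $11$ and value $0$ at all other levels of $I_1$. (Both requirements concern only levels below $|t|$, and at levels $0,1$ the value is $0$.) Then $D_T=I_1$, $\alpha_T=1$, and $N_0(T)=12$ works. The value at level $10$ is decided, but it depends on the branch.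

We use the following four remarks repeatedly.

* If $R\le T$, then $D_T\subseteq D_R$, because a level of $R$ cannot split if the same level of $T$ does not. Hence $I_{\alpha_T}\subseteq^*I_{\alpha_R}$ and $\alpha_T\le\alpha_R$ (otherwise $I_{\alpha_R}=^*I_{\alpha_T}$, against Lemma 4).
* If $N$ satisfies (i) and (ii) for $T$ and $\beta$, it does so for every subtree of $T$, because both clauses speak about all $t\in T$. They also survive when $N$ is increased.
* $2^{<\omega}\in Q$, with $D=\emptyset$ and $\alpha=0$. Also $|Q|\le\mathfrak c$.
* For $t\in T$ let $T_t$ be the set of nodes of $T$ comparable with $t$. Then $T_t\in Q$, $T_t\le T$, $D_{T_t}=D_T\cup|t|$ and $\alpha_{T_t}=\alpha_T$. Indeed, below length $|t|$ only initial segments of $t$ remain, and $D_T\cup|t|=^*D_T$.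

## 8. Extending, amalgamating, and the generic set

The first lemma lets us enlarge the decided set at will, as long as it stays equal, modulo finite, to a member of the tower. Its proof is the countable construction of Section 1.

**Lemma 6.** Let $T\in Q$, $\alpha'\ge\alpha_T$, $D'=^*I_{\alpha'}$ and $D_T\subseteq D'$. Then there is $R\le T$ with $D_R=D'$. In particular $E^\xi:=\{T\in Q:\alpha_T\ge\xi\}$ is open dense for each $\xi<\omega_1$.

*Proof.* Let $D=D_T$, $\alpha=\alpha_T$, and enumerate the countable set $[\alpha,\alpha')$ of ordinals without repetition as $\beta_0,\beta_1,\dots$, possibly a finite or empty list. These are the new sets to be hit. For $\beta\in[\alpha,\alpha')$, Lemma 4 says that $a_\beta\cap D$ is finite (as $D=^*I_\alpha$, $\beta\ge\alpha$) and $a_\beta\setminus D'$ is finite (as $D'=^*I_{\alpha'}$, $\beta<\alpha'$). So $a_\beta\cap(D'\setminus D)=^*a_\beta$, and by almost disjointness we can choose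
$$x_i\in a_{\beta_i}\cap(D'\setminus D)\setminus\Big(f(\beta_i)\cup\bigcup_{j<i}a_{\beta_j}\Big).$$
Let $Z=\{x_i\}_i$. Then $Z\cap a_{\beta_j}\subseteq\{x_0,\dots,x_j\}$ is finite. At the newly decided levels we put $1$ exactly on $Z$:
$$R=\{t\in T:\forall x<|t|\ (x\in D'\setminus D\Rightarrow(t(x)=1\Leftrightarrow x\in Z))\}.$$
This tree is of the required form with $D_R=D'$. At a level in $D$ the unique successor in $T$ stays. At a level in $D'\setminus D$ exactly one of the two successors stays. At other levels both stay.

For $\beta<\alpha$ the number $N_\beta(T)$ works for $R$. Let $\beta=\beta_j$, and let $N$ exceed all elements of the finite set $(a_\beta\cap D)\cup(a_\beta\setminus D')\cup(Z\cap a_\beta)$. If $t\in R$, $x<|t|$, $x\in a_\beta$ and $t(x)=1$, then either $x\in D$, or $x\notin D'$, or $x\in D'\setminus D$ and so $x\in Z$. In each case $x<N$, which is (i). If $|t|\ge N$, then $x_j<N\le|t|$, so $t(x_j)=1$, and $x_j\ge f(\beta)$, which is (ii). So $R\in Q$, with $\alpha_R=\alpha'$.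

For the last sentence, $E^\xi$ is open because $\alpha_R\ge\alpha_T$ for $R\le T$. If $\xi>\alpha_T$, apply the lemma with $\alpha'=\xi$ and $D'=D_T\cup I_\xi$, which is $=^*I_\xi$ because $D_T=^*I_{\alpha_T}\subseteq^*I_\xi$. $\square$

The next lemma is the one-step fusion lemma: enter an open dense set above every node of level $k$ without changing anything below $k$. The extensions above different nodes must share one set $D$, and Lemma 6 arranges this.

**Lemma 7.** Let $T\in Q$, $k\in\omega$ and $E\subseteq Q$ open dense. There is $T'\le T$ with $T'\cap2^{\le k}=T\cap2^{\le k}$, $D_{T'}\cap k=D_T\cap k$, and $T'_t\in E$ for every $t\in T'\cap2^k$.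

*Proof.* Let $T\cap2^k=\{t_0,\dots,t_l\}$. Recall $D_{T_{t_i}}=D_T\cup k$ for each $i$. Pick $R_0\le T_{t_0}$ in $E$ and let $D^0=D_{R_0}\supseteq D_T\cup k$. Given $D^{i-1}=D_{R_{i-1}}\supseteq D_T\cup k=D_{T_{t_i}}$, Lemma 6 applies to $T_{t_i}$, because $\alpha_{R_{i-1}}\ge\alpha_T=\alpha_{T_{t_i}}$. It gives an extension of $T_{t_i}$ with set $D^{i-1}$. Extend that to $R_i\in E$ and let $D^i=D_{R_i}\supseteq D^{i-1}$. When all $R_i$ are chosen, use Lemma 6 once more to pick $R_i'\le R_i$ with $D_{R_i'}=D^l$ for all $i\le l$. Since $E$ is open, $R_i'\in E$.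

Let $T'=\bigcup_{i\le l}R_i'\subseteq T$. As $R_i'\le T_{t_i}$, its nodes of length $\le k$ are exactly the initial segments of $t_i$. Every node of $T$ of length $\le k$ is below some $t_i$, so $T'\cap2^{\le k}=T\cap2^{\le k}$. A node of $T'$ of length $\ge k$ extends exactly one $t_i$, so it lies in exactly one $R_i'$ and splits if and only if its length is not in $D^l$. Hence $T'$ is of the required form with
$$D_{T'}=(D_T\cap k)\cup(D^l\setminus k)=^*D^l=^*I_{\alpha_{R_l}}.$$
For $\beta<\alpha_{T'}=\alpha_{R_l}$ (which is also $\alpha_{R_i'}$ for all $i$) let $N=\max\{k,N_\beta(R_0'),\dots,N_\beta(R_l')\}$. Every node of $T'$ lies in some $R_i'$, so (i) holds, and (ii) holds as well. So $T'\in Q$. Finally $T'_{t_i}=R_i'\in E$. $\square$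

Next we check that the generic branch is the desired set.

**Lemma 8.** Let $G\subseteq Q$ be generic over $W$. Let $Y_G=\bigcup\{t:\exists T\in G\ \ T\cap2^{|t|}=\{t\}\}$ and $P=\{x:Y_G(x)=1\}$. Then for every $\beta<\omega_1^W$, $P\cap a_\beta$ is finite and $(P\cap a_\beta)\setminus f(\beta)\ne\emptyset$. Also $Y_G\notin W$.

*Proof.* For each $n$ the set of $T$ with $|T\cap2^n|=1$ is dense, as $T_t$ with $t\in T\cap2^n$ shows. If $T,T'\in G$, $T\cap2^n=\{t\}$ and $T'\cap2^m=\{t'\}$, a common extension has $t$ and $t'$ as its only nodes of lengths $n$ and $m$, so $t$ and $t'$ are comparable. Hence $Y_G\in2^\omega$ is well defined. If $T,R\in G$ and $R\cap2^n=\{t\}$, a common extension of $T$ and $R$ contains $t$, so $t\in T$. Thus $Y_G$ is a branch of every $T\in G$.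

Let $\beta<\omega_1^W$. By Lemma 6 some $T\in G$ has $\alpha_T>\beta$. Let $N=N_\beta(T)$. Clause (i) for the initial segments of $Y_G$ gives $P\cap a_\beta\subseteq N$, and clause (ii) for $Y_G\restriction N$ gives an element of $P\cap a_\beta$ that is $\ge f(\beta)$.

Let $Y\in W\cap2^\omega$ and $T\in Q$. Since $\omega\setminus D_T$ is infinite by Lemma 4, $T$ has a splitting node, hence a node $t\not\subseteq Y$. As $T_t\cap2^{|t|}=\{t\}$, we get $T_t\Vdash t\subseteq Y_G$, so $T_t\Vdash Y_G\ne Y$. By genericity $Y_G\notin W$. $\square$

## 9. Fusion through the gaps of $\omega\setminus I_\eta$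

Recall that $Q$ is proper if for all large regular $\theta$, every countable $N\prec H(\theta)$ with $Q\in N$, and every $T_0\in Q\cap N$, there is $q\le T_0$ that is $(N,Q)$-generic: for each maximal antichain $A\in N$ of $Q$, $A\cap N$ is predense below $q$, i.e. every $R\le q$ is compatible with some member of $A\cap N$.

The plan is a fusion: list the open dense sets in $N$ as $E_n$ and apply Lemma 7 repeatedly, at levels $k_0<k_1<\cdots$. Let $\delta=N\cap\omega_1$. All trees $T_n$ are in $N$, so $\alpha_{T_n}<\delta$, and the limit should be a condition with $\alpha=\delta$. Here is where the plain fusion breaks. The set of the intersection is $D_\omega=\bigcup_nD_{T_n}$. Each $D_{T_n}$ is almost contained in $I_\delta$, but with finitely many exceptions, and these are known only after $k_n$ and the witness have been chosen. By Lemma 6 (add finitely many elements to $D'$) a witness may swallow any finite set of free levels at or above $k_n$. A careless one swallows an element of $\omega\setminus I_\delta$ at each step. Then $D_\omega\setminus I_\delta$ is infinite, and no subtree of the intersection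 has a set $=^*I_\delta$. We cannot simply ask the witnesses to avoid $\omega\setminus I_\delta$, because $\delta\notin N$.

The way around is to compute inside $N$ how far the exceptions reach, as a function of $k$, before choosing $k_n$. By (T2) some $\omega\setminus I_\eta$ with $\eta<\delta$ has gaps longer than this, and we start the step at the beginning of such a gap. The exceptions then fall into $I_\eta$, and beyond a fixed finite set $I_\eta$ is inside $I_\delta$.

**Proposition 9.** $Q$ is proper and $\omega^\omega$-bounding.

*Proof.* Let $N\prec H(\theta)$ be countable, $\theta$ large, containing the tower, $f$, $Q$ and a condition $T_0\in Q$. Let $\delta=N\cap\omega_1$, and let $\langle E_n\rangle_{n<\omega}$ list all open dense subsets of $Q$ that belong to $N$.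

**Step 1: what has to be found.** We will find $T_q\le T_0$ such that for each $n$ there is a finite $F_n\subseteq E_n\cap N$ predense below $T_q$. We check that this suffices.

If $A\in N$ is a maximal antichain, then $E=\{r:\exists a\in A\ r\le a\}$ is open dense and in $N$, so $E=E_n$ for some $n$. By elementarity each $r\in E\cap N$ is below some $a\in A\cap N$. As $F_n\subseteq E\cap N$ is predense below $T_q$, so is $A\cap N$. Hence $T_q$ is $(N,Q)$-generic, and $Q$ is proper. (Properness asks this for models containing $Q$. The tower and $f$ may be included in $N$ as well, since it is enough to treat the countable models that contain a fixed parameter.)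

Let $\dot x$ be a name for an element of $\omega^\omega$, and take $N$ with $\dot x\in N$ also. For each $l$ the set of conditions deciding $\dot x(l)$ is open dense and in $N$, so it is some $E_n$. Thus $T_q$ forces $\dot x(l)$ into the finite set of values decided by members of $F_n$. Letting $g(l)$ be the maximum of that set, $g$ is a ground model function and $T_q\Vdash\dot x\le g$. So $Q$ is $\omega^\omega$-bounding.

**Step 2: the fusion sequence.** This step builds $T_n\in N\cap Q$ and $k_0<k_1<\cdots$ such that, with $D_n=D_{T_n}$,

* (a) $T_{n+1}\le T_n$, $T_{n+1}\cap2^{\le k_n}=T_n\cap2^{\le k_n}$, $D_{n+1}\cap k_n=D_n\cap k_n$;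
* (b) $(T_{n+1})_t\in E_n$ for all $t\in T_{n+1}\cap2^{k_n}$;
* (c) $D_{n+1}\setminus k_n\subseteq I_\delta$.

Given $T_n\in N$, choose in $N$ a function $\Phi$ on $\omega$ such that $\Phi(k)$ is a $T'$ as in Lemma 7 for $T_n,k,E_n$. Let $\alpha^*=\sup_k\alpha_{\Phi(k)}$. This is a countable ordinal in $N$, so $\alpha^*<\delta$. Since $D_{\Phi(k)}=^*I_{\alpha_{\Phi(k)}}\subseteq^*I_{\alpha^*}$, we can let $h(k)$ be the least $h>k$ with $D_{\Phi(k)}\setminus h\subseteq I_{\alpha^*}$. Then $h\in N$. By (T2) for the function $y\mapsto h(y+1)$ and elementarity, there is $\eta\in N\cap\omega_1=\delta$ such that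
$$y'>h(y+1)\quad\text{for all }y<y'\text{ in }\omega\setminus I_\eta.$$
As $\eta,\alpha^*<\delta$, there is $m$ with $(I_\eta\cup I_{\alpha^*})\setminus m\subseteq I_\delta$. Choose $y\in\omega\setminus I_\eta$ with $y\ge m$ and, if $n>0$, $y\ge k_{n-1}$. Put
$$k_n=y+1,\qquad T_{n+1}=\Phi(k_n)\in N.$$
Then (a) and (b) hold by Lemma 7. Every element of $\omega\setminus I_\eta$ above $y$ exceeds $h(k_n)$, so $[k_n,h(k_n))\subseteq I_\eta$. Therefore
$$D_{n+1}\setminus k_n\subseteq[k_n,h(k_n))\cup(I_{\alpha^*}\setminus k_n)\subseteq(I_\eta\cup I_{\alpha^*})\setminus m\subseteq I_\delta,$$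
which is (c). The finite number $m$ depends on $I_\delta$ and is chosen outside $N$. This does no harm, because only the number $k_n$ enters into $T_{n+1}=\Phi(k_n)$.

**Step 3: the limit tree.** This step turns $T_\omega=\bigcap_nT_n$ into a condition with $\alpha=\delta$. By (a), for $m>n$ the trees $T_m$ and $T_{n+1}$ have the same nodes of length $\le k_n$, and $D_m\cap k_n=D_{n+1}\cap k_n$. So $T_\omega\cap2^{\le k_n}=T_{n+1}\cap2^{\le k_n}$, and $T_\omega$ is of the required form with set $D_\omega=\bigcup_nD_n$. If $x\in D_{n+1}\setminus D_n$, then $x\ge k_n$ by (a), so $x\in I_\delta$ by (c). Thus $D_\omega\subseteq D_0\cup I_\delta\subseteq^*I_\delta$, where the last relation holds because $\alpha_{T_0}\in N$, i.e. $\alpha_{T_0}<\delta$. Let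
$$T_q=\{t\in T_\omega:t(x)=0\text{ for all }x<|t|\text{ with }x\in I_\delta\setminus D_\omega\}.$$
At levels in $I_\delta\setminus D_\omega$ both successors are in $T_\omega$ and exactly one stays. Other levels are unchanged. So $T_q$ is of the required form with $D_{T_q}=D_\omega\cup I_\delta=^*I_\delta$.

Let $\beta<\delta$. Then $E^{\beta+1}\in N$, so $E^{\beta+1}=E_n$ for some $n$. By (b), and because $\alpha_{(T_{n+1})_t}=\alpha_{T_{n+1}}$, we get $\alpha_{T_{n+1}}>\beta$. As $T_q\subseteq T_{n+1}$, the number $N_\beta(T_{n+1})$ works for $T_q$. So $T_q\in Q$, $\alpha_{T_q}=\delta$ and $T_q\le T_0$.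

**Step 4: predensity.** Let $F_n=\{(T_{n+1})_t:t\in T_{n+1}\cap2^{k_n}\}$, a finite subset of $E_n\cap N$. If $R\le T_q$, pick $t\in R\cap2^{k_n}$. Then $R_t\le R$ and $R_t\le(T_{n+1})_t\in F_n$. So $F_n$ is predense below $T_q$, as required in Step 1. $\square$

## 10. The countable support iteration of length $\omega_2$

We use three published facts about countable support (CS) iterations.

* (F1) CS iterations of proper forcings are proper (Shelah, *Proper and Improper Forcing*, Ch. III).
* (F2) CS iterations of proper $\omega^\omega$-bounding forcings are $\omega^\omega$-bounding (Shelah, *op. cit.*, Ch. VI §2; Abraham, "Proper forcing", *Handbook of Set Theory*, §3).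
* (F3) Assume CH. Let $\langle P_\xi,\dot Q_\xi\rangle$ be a CS iteration of length $\lambda\le\omega_2$ such that for every $\xi<\lambda$, $\Vdash_{P_\xi}$ "$\dot Q_\xi$ is proper and $|\dot Q_\xi|\le\aleph_1$". Then $P_\lambda$ is $\aleph_2$-c.c., and if $\lambda<\omega_2$, then $P_\lambda\Vdash$ CH (Shelah, *op. cit.*, Ch. III §4; Abraham, *loc. cit.*, §2).

Let $V\models\mathrm{CH}+2^{\aleph_1}=\aleph_2$, fix a good tower in $V$ by Lemma 3, and let $\mathcal A=\{a_\alpha:\alpha<\omega_1\}$. In $V$ we have $\aleph_2^{\aleph_1}=\aleph_2$: every function $\omega_1\to\omega_2$ is bounded, so there are at most $\aleph_2\cdot\aleph_1^{\aleph_1}=\aleph_2\cdot2^{\aleph_1}=\aleph_2$ of them. We define a CS iteration by recursion on $\xi\le\omega_2$, maintaining for $\xi<\omega_2$: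

* (I1) $P_\xi$ is proper, $\omega^\omega$-bounding, $\aleph_2$-c.c., and forces CH;
* (I2) $|P_\xi|\le\aleph_2$.

**Step 1: the iterand at $\xi$.** Suppose $P_\xi$ satisfies (I1) and (I2), and let $\dot f_\xi$ be a $P_\xi$-name for a function $\omega_1\to\omega$, given by the bookkeeping of Step 3. By (I1) and Lemma 5 the tower is good in $V[G_\xi]$, and CH holds there. So in $V[G_\xi]$ the forcing $Q_{f_\xi}$ has size $\le\mathfrak c=\aleph_1$ and, by Proposition 9 applied in $V[G_\xi]$, it is proper and $\omega^\omega$-bounding. Let $\dot Q_\xi$ be a $P_\xi$-name for an isomorphic copy of $Q_{\dot f_\xi}$ whose underlying set is a subset of $\omega_1$.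

**Step 2: maintaining (I1) and (I2).** At $\xi<\omega_2$, (I1) follows from (F1)–(F3) applied to the iteration of length $\xi$. For $\xi=\omega_2$ the same facts give that $P_{\omega_2}$ is proper, $\omega^\omega$-bounding and $\aleph_2$-c.c. For (I2), and for $|P_{\omega_2}|\le\aleph_2$, we use only conditions $p$ such that each $p(\eta)$, $\eta\in\mathrm{supp}(p)$, is a nice $P_\eta$-name for a countable ordinal, i.e. a maximal antichain of $P_\eta$ with a function from it to $\omega_1$. Every condition is equivalent to one of these. If $|P_\eta|\le\aleph_2$, then by the $\aleph_2$-c.c. such a name is given by at most $\aleph_1$ elements of $P_\eta$ with countable ordinals attached, so there are at most $\aleph_2^{\aleph_1}=\aleph_2$ such names. A condition in $P_\xi$, $\xi\le\omega_2$, is given by a countable support contained in $\xi$ and a name for each of its elements. This gives $|P_\xi|\le\aleph_2^{\aleph_0}=\aleph_2$.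

**Step 3: the bookkeeping.** This step makes sure that every $f$ in the final model is treated. In $V$ fix a bijection $\pi=(\pi_0,\pi_1):\omega_2\to\omega_2\times\omega_2$ with $\pi_0(\xi)\le\xi$. When $P_\eta$ has been defined, let $\langle\dot f^\eta_\nu:\nu<\omega_2\rangle$ enumerate all nice $P_\eta$-names for functions $\omega_1\to\omega$. Such a name consists of $\aleph_1$ maximal antichains with functions to $\omega$, so by (I1) and (I2) there are at most $\aleph_2^{\aleph_1}=\aleph_2$ of them. Let $\dot f_\xi=\dot f^{\pi_0(\xi)}_{\pi_1(\xi)}$, viewed as a $P_\xi$-name, which makes sense as $\pi_0(\xi)\le\xi$.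

By the $\aleph_2$-c.c., a nice $P_{\omega_2}$-name for a function $\omega_1\to\omega$ involves at most $\aleph_1$ conditions, each with countable support. The union of the supports is bounded in $\omega_2$, so the name is a $P_\eta$-name for some $\eta<\omega_2$, and it is $\dot f^\eta_\nu$ for some $\nu$. Hence every $f:\omega_1\to\omega$ in $V[G_{\omega_2}]$ equals $f_\xi$ for $\xi=\pi^{-1}(\eta,\nu)$.

**Step 4: the final model.** Let $\mathbb P=P_{\omega_2}$ and work in $V[G_{\omega_2}]$.

The cardinals $\omega_1$ and $\omega_2$ are preserved, by properness and the $\aleph_2$-c.c. Since $\mathbb P$ is $\omega^\omega$-bounding, $V\cap\omega^\omega$ is dominating. It has size $\aleph_1$, so $\mathfrak d=\aleph_1$.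

Counting nice names for subsets of $\omega$ gives $\mathfrak c\le\aleph_2$, since $|\mathbb P|\le\aleph_2$, $\mathbb P$ is $\aleph_2$-c.c. and $\aleph_2^{\aleph_1}=\aleph_2$ in $V$. By Lemma 8 the generic real $Y_G$ of stage $\xi$ is not in $V[G_\xi]$, whereas those of earlier stages are. So these $\aleph_2$ reals are pairwise distinct, and $\mathfrak c=\aleph_2$.

For every $f:\mathcal A\to\omega$ there is $P$ with (1): regard $f$ as a function on $\omega_1$, take $\xi$ with $f_\xi=f$, and let $P$ be the set of Lemma 8 added at stage $\xi$ over $W=V[G_\xi]$. Its properties are absolute, and $\omega_1^W=\omega_1$.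

**Step 5: the value of $\mathfrak v_{\mathrm{ssa}}$.** By Lemma 2, $\Psi(\mathcal B)$ is selectively $(a)$ for every $\mathcal B\subseteq\mathcal A$. Hence for every cardinal $\kappa\le\aleph_1$ there is an a.d. family of size $\kappa$ with a selectively $(a)$ $\Psi$-space, which means $\mathfrak v_{\mathrm{ssa}}\ge\aleph_2$. By Proposition 1(1), $\mathfrak v_{\mathrm{ssa}}\le\mathfrak c=\aleph_2$. So $\mathfrak v_{\mathrm{ssa}}=\aleph_2>\aleph_1=\mathfrak d$. This proves Theorem A. $\blacksquare$

## 11. The Sacks property of $Q_f$ and $\mathrm{cof}(\mathcal N)=\aleph_1$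

A slalom is a sequence $\langle F_l:l<\omega\rangle$ of finite sets whose sizes obey a fixed bound tending to infinity. It captures $x\in\omega^\omega$ if $x(l)\in F_l$ for all $l$. The Sacks property says that every $x\in\omega^\omega$ of the extension is captured by a ground model slalom.

For an example of how a tree gives a slalom, take the condition $T$ of Section 7 with free levels $2,5,26,\dots$, and let $k_0=3$, $k_1=6$, $k_2=27,\dots$. There are $l+1$ free levels below $k_l$, so $T$ has $2^{l+1}$ nodes of length $k_l$. Hence $T$ confines $Y_G\restriction k_l$ to $2^{l+1}$ values. For an arbitrary name we need a condition with this few splitting levels, above whose nodes of length $k_l$ the value $\dot x(l)$ is decided.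

**Proposition 10.** For a good tower, $Q=Q_f$ has the Sacks property: for every $T_0\in Q$ and every name $\dot x$ for an element of $\omega^\omega$ there are $q\le T_0$ and sets $F_l$ $(l<\omega)$ with $|F_l|\le2^{l+1}$ and $q\Vdash\forall l\ \dot x(l)\in F_l$.

The particular bound is irrelevant. Let $g:\omega\to\omega\setminus\{0\}$ tend to infinity, and choose $m_0<m_1<\cdots$ with $g(n)\ge2^{l+1}$ for $n\ge m_l$. Extend $T_0$ to decide $\dot x\restriction m_0$, and apply the proposition to the name for $l\mapsto$ a code of $\dot x\restriction m_{l+1}$. For $n\in[m_l,m_{l+1})$ the $n$-th entries of the sequences coded in $F_l$ form a set of size $\le2^{l+1}\le g(n)$ that contains $\dot x(n)$.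

*Proof.* The fusion of Section 9 left many splitting levels between $k_{n-1}$ and $k_n$. Now we want exactly one free level per step, and the free levels are to be the elements of $\omega\setminus I_\delta$ from some point on. These are not known in $N$, so in $N$ we prepare an answer for every finite sequence $s$ of possible free levels. A second sequence $j$ tells at which steps we also push $\alpha_T$ towards $\delta$. We may only do this rarely, for a reason that appears in Step 2.

**Step 1: the system of trees.** Let $N\prec H(\theta)$ be countable, containing the tower, $f$, $Q$, $T_0$, $\dot x$. Let $\delta=N\cap\omega_1$ and $\omega\setminus I_\delta=\{z_0<z_1<\cdots\}$, and let $\xi_1<\xi_2<\cdots$ be cofinal in $\delta$. Let $B_l=\{T:T\text{ decides }\dot x(l)\}$, an open dense set. Fix in $N$ a function $\Phi(T,k,E)$ choosing witnesses $T'$ for Lemma 7.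

For finite increasing sequences $s$ and $j=(j_1<\dots<j_r)$ of natural numbers define $T(s,j)$ by recursion on $|s|$. Let $T(\emptyset,j)=T_0$. If $T=T(s,j)$, $|s|=l$ and $z>\max s$ (any $z$ if $s=\emptyset$), first kill all free levels below $z$ other than those in $s$:
$$T^1=\{t\in T:t(x)=0\text{ for all }x<\min(|t|,z)\text{ with }x\notin D_T\cup\mathrm{ran}(s)\}.$$
This is a condition $\le T$ with $D_{T^1}=D_T\cup(z\setminus\mathrm{ran}(s))=^*D_T$. Then put
$$T(s^\frown z,j)=\Phi(T^1,z+1,E),\qquad E=\begin{cases}B_l\cap E^{\xi_i}&\text{if }l=j_i,\\B_l&\text{if }l\notin\mathrm{ran}(j).\end{cases}$$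
So $T(s,j)$ depends only on $s$ and $\mathrm{ran}(j)\cap|s|$. The entries of $j$ below $|s|$ form an initial segment of $j$, so the indices $i$ do not change if we delete the others. Since $\Phi$ keeps the set below $z+1$,
$$(z+1)\setminus D_{T(s^\frown z,j)}\subseteq\mathrm{ran}(s)\cup\{z\}.\tag{2}$$

**Step 2: how far the exceptions reach.** For each $r$, the map $(s,j)\mapsto T(s,j)$ restricted to $|j|\le r$ is in $N$, because it uses only $\xi_1,\dots,\xi_r$, which are in $N$. The whole sequence $\langle\xi_i\rangle$ is not in $N$, and for this reason the entries of $j$ must be spread out. So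
$$\alpha_r:=\sup\{\alpha_{T(s,j)}:|j|\le r\}\in N\cap\omega_1=\delta.$$
Let $h_r(y)$ be the least $h>y$ with $D_{T(s,j)}\setminus h\subseteq I_{\alpha_r}$ for all of the finitely many pairs with $\mathrm{ran}(s)\subseteq y+1$, $\mathrm{ran}(j)\subseteq|s|$, $|j|\le r$. Then $h_r\in N$, and (T2) with elementarity gives $\eta_r<\delta$ such that $y'>h_r(y)$ for all $y<y'$ in $\omega\setminus I_{\eta_r}$. Pick $m_r$ with $(I_{\eta_r}\cup I_{\alpha_r})\setminus m_r\subseteq I_\delta$, and such that for $r=0$ also $D_{T_0}\setminus m_0\subseteq I_\delta$.

We claim: if $y\notin I_\delta$, $y\ge m_r$, $\max s=y$ and $|\mathrm{ran}(j)\cap|s||\le r$, then $D_{T(s,j)}\setminus(y+1)\subseteq I_\delta$. Suppose $x>y$ and $x\in D_{T(s,j)}\setminus I_\delta$. Then $x,y\ge m_r$ are not in $I_\delta$, hence not in $I_{\eta_r}$, so $x>h_r(y)$. Replace $j$ by the increasing enumeration of $\mathrm{ran}(j)\cap|s|$. This does not change $T(s,j)$, and now the pair is one of those considered in the definition of $h_r(y)$. So $x\in I_{\alpha_r}\setminus m_r\subseteq I_\delta$, a contradiction.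

**Step 3: the path through the system.** Now we use $I_\delta$ itself. Choose $i_0$ with $z_{i_0}\ge m_0$ and $j_1<j_2<\cdots$ with $z_{i_0+j_r}\ge m_r$ for $r\ge1$. Let
$$s_l=(z_{i_0},\dots,z_{i_0+l-1}),\qquad T_l=T(s_l,(j_i:j_i<l)),\qquad k_l=z_{i_0+l}+1.$$
By the dependence noted before (2), $T_l=T(s_l,(j_i:j_i<l+1))$, so $T_{l+1}$ arises from $T_l$ by one step of the recursion with $z=z_{i_0+l}$. Write $T_l^1$ for the intermediate condition of that step. So $T_{l+1}\le T_l^1\le T_l$.

For $l\ge1$ let $r$ be the number of $i$ with $j_i<l$. If $r=0$, then $z_{i_0+l-1}\ge z_{i_0}\ge m_0$. If $r\ge1$, then $j_r\le l-1$ and $z_{i_0+l-1}\ge z_{i_0+j_r}\ge m_r$. So the claim of Step 2, with $y=z_{i_0+l-1}=\max s_l$, gives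
$$D_{T_l}\setminus(z_{i_0+l-1}+1)\subseteq I_\delta\quad(l\ge1),\qquad D_{T_0}\setminus m_0\subseteq I_\delta.\tag{3}$$

**Step 4: the limit tree.** By (2), $k_l\setminus D_{T_{l+1}}\subseteq\mathrm{ran}(s_{l+1})$. For $m>l$ the sets $D_{T_m}$ and $\mathrm{ran}(s_m)$ have only grown, so $k_l\setminus D_{T_m}\subseteq\mathrm{ran}(s_m)$. Hence passing from $T_m$ to $T_m^1$ changes nothing on $2^{\le k_l}$, and passing from $T_m^1$ to $T_{m+1}$ changes nothing on $2^{\le k_m}\supseteq2^{\le k_l}$. So $T_m\cap2^{\le k_l}=T_{l+1}\cap2^{\le k_l}$ for all $m>l$. Therefore $q=\bigcap_lT_l$ is of the required form with $D_q=\bigcup_lD_{T_l}$ and $D_q\cap k_l=D_{T_{l+1}}\cap k_l$.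

We compute $D_q$. By (2), $\omega\setminus D_q\subseteq\{z_i:i\ge i_0\}$. Conversely,
$$D_{T_{l+1}}\cap k_l=D_{T_l^1}\cap k_l=\big(D_{T_l}\cup(z_{i_0+l}\setminus\mathrm{ran}(s_l))\big)\cap k_l.$$
Here $z_{i_0+l}\setminus\mathrm{ran}(s_l)$ contains only numbers below $z_{i_0+l}$. The number $z_{i_0+l}$ is not in $I_\delta$, and it is at least $z_{i_0+l-1}+1$ if $l\ge1$ and at least $m_0$ if $l=0$. So it is not in $D_{T_l}$ by (3). Hence $z_{i_0+l}\notin D_q$. Thus $\omega\setminus D_q=\{z_i:i\ge i_0\}$, i.e. $D_q=^*I_\delta$.

At the step from $T_{j_i}$ to $T_{j_i+1}$ the open dense set was $B_{j_i}\cap E^{\xi_i}$, so $\alpha_{T_{j_i+1}}\ge\xi_i$. As the $\xi_i$ are cofinal in $\delta$, for each $\beta<\delta$ some $T_l$ has $\alpha_{T_l}>\beta$, and $N_\beta(T_l)$ works for $q\subseteq T_l$. So $q\in Q$ and $q\le T_0$.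

**Step 5: counting values.** The splitting levels of $q$ below $k_l$ are in $\mathrm{ran}(s_{l+1})$, which has $l+1$ elements. So $q$ has at most $2^{l+1}$ nodes $t$ of length $k_l$. For each of them $q_t\le(T_{l+1})_t\in B_l$ decides $\dot x(l)$. Let $F_l$ be the set of these values. Every extension of $q$ is compatible with some such $q_t$, so $q\Vdash\dot x(l)\in F_l$ for all $l$. $\square$

*Proof of Theorem B(1).* The Sacks property is preserved by CS iterations of proper forcings (Shelah, *op. cit.*, Ch. VI §2; see also Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, §6.3). So the forcing $\mathbb P$ of Theorem A has it, and in $V^{\mathbb P}$ every $x\in\omega^\omega$ is captured by one of the ground model slaloms, of which there are $\aleph_1$ by CH in $V$. By Bartoszyński's characterization (Bartoszyński–Judah, §2.3), $\mathrm{cof}(\mathcal N)$ is the least size of a family of slaloms capturing all of $\omega^\omega$. Countably many slaloms $\langle F^i_l\rangle_l$ never suffice: choose $x(l)\notin\bigcup_{i\le l}F^i_l$. So $\mathrm{cof}(\mathcal N)=\aleph_1<\aleph_2=\mathfrak v_{\mathrm{ssa}}$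 in $V^{\mathbb P}$. $\blacksquare$

## 12. Hechler reals of length $\omega_1$: $\mathfrak d=\mathfrak v_{\mathrm{ssa}}=\aleph_1<\mathfrak c$

For Theorem B(2) we want a model in which the adversary wins against all families of size $\aleph_1$, with $\mathfrak d=\aleph_1<\mathfrak c$. Each $a_\alpha$ gets its own fast function, generic over a model that knows $a_\alpha$ and any candidate sequence fixed earlier.

Hechler forcing consists of pairs $(s,g)$ with $s\in\omega^{<\omega}$, $g\in\omega^\omega$. The order is $(s',g')\le(s,g)$ iff $s'\supseteq s$, $g'\ge g$, and $s'(n)\ge g(n)$ for $n\in|s'|\setminus|s|$. The generic real $d$ is the union of the first coordinates. Two conditions with the same $s$ are compatible, so the forcing is c.c.c. Given a ground model $g_0$, any $(s,g)$ extends to $(s,\max(g,g_0))$, which forces $d(n)\ge g_0(n)$ for $n\ge|s|$. A condition $(\emptyset,g)$ forces $d\ge g$ everywhere.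

Let $V\models\mathfrak c\ge\aleph_2$, and let $P_{\omega_1}$ be the finite support iteration of length $\omega_1$ of Hechler forcing, with generic real $d_\gamma$ at stage $\gamma$. It dominates $V[G_\gamma]\cap\omega^\omega$. The iteration is c.c.c., so cardinals are preserved. A nice name for a real involves countably many conditions with finite supports, so every real has a $P_\gamma$-name for some $\gamma<\omega_1$. Hence $\{d_\gamma:\gamma<\omega_1\}$ is dominating, $\mathfrak d=\aleph_1$, and $\mathfrak c\ge\aleph_2$ in $V[G_{\omega_1}]$.

**Proposition 11.** In $V[G_{\omega_1}]$ no a.d. family of size $\aleph_1$ has a selectively $(a)$ $\Psi$-space.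

*Proof.* Let $\{\dot a_\alpha:\alpha<\omega_1\}$ name an a.d. family, enumerated injectively. (If only some condition forces this, change the names below incompatible conditions to a fixed ground model family, so that it is forced outright.) By the c.c.c. there is in $V$ a strictly increasing $\gamma^*:\omega_1\to\omega_1$ such that each $\dot a_\alpha$ is equivalent to a $P_{\gamma^*(\alpha)}$-name. Consider the dense set $\omega$ and the open covers
$$\mathcal U_n=\{\{m\}:m\in\omega\}\cup\{\{a_\alpha\}\cup(a_\alpha\setminus(d_{\gamma^*(\alpha)}(n)+1)):\alpha<\omega_1\}.$$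
Suppose $p$ forces that $\langle\dot A_n\rangle$ is a sequence of subsets of $\omega$, each closed and discrete in $\Psi(\mathcal A)$, where $\mathcal A=\{a_\alpha:\alpha<\omega_1\}$. Then $p$ forces $\dot A_n\cap\dot a_\alpha$ to be finite for all $n,\alpha$. The sequence is coded by a real, so there is $\gamma<\omega_1$ such that $\langle\dot A_n\rangle$ is a $P_\gamma$-name.

Let $p'\le p$ be arbitrary. Since $\gamma^*$ is strictly increasing and $\mathrm{supp}(p')$ is finite, we can choose $\alpha$ with $\gamma':=\gamma^*(\alpha)\ge\gamma$ and $\gamma'\notin\mathrm{supp}(p')$. Both $\langle\dot A_n\rangle$ and $\dot a_\alpha$ are $P_{\gamma'}$-names. Let $\dot g$ be the $P_{\gamma'}$-name for the function with $\dot g(n)=\max(\dot A_n\cap\dot a_\alpha)$ if this set is nonempty and finite, and $\dot g(n)=0$ otherwise. Let $p''\le p'$ be obtained by adding $(\emptyset,\dot g)$ at coordinate $\gamma'$. Then $p''$ forces $d_{\gamma'}\ge\dot g$ everywhere, so $\dot A_n\cap\dot a_\alpha\subseteq d_{\gamma'}(n)+1$ for all $n$. The only member of $\mathcal U_n$ containing the point $a_\alpha$ is $\{a_\alpha\}\cup(a_\alpha\setminus(d_{\gamma'}(n)+1))$,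 and it is disjoint from $A_n$. So
$$p''\Vdash\dot a_\alpha\notin\bigcup_nSt(\dot A_n,\mathcal U_n).$$
As $p'\le p$ was arbitrary, $p$ forces that the stars of $\langle\dot A_n\rangle$ do not cover $\Psi(\mathcal A)$. So the covers $\mathcal U_n$ defeat every candidate sequence. $\square$

*Proof of Theorem B(2).* Proposition 11 gives $\mathfrak v_{\mathrm{ssa}}\le\aleph_1=\mathfrak d$ in $V[G_{\omega_1}]$, and Proposition 1(2) gives $\mathfrak d\le\mathfrak v_{\mathrm{ssa}}$. So $\mathfrak d=\mathfrak v_{\mathrm{ssa}}=\aleph_1<\mathfrak c$ there. In the model of Theorem A, $\mathfrak d<\mathfrak c$ holds and the equality fails. So "$\mathfrak v_{\mathrm{ssa}}=\mathfrak d$" is independent of ZFC $+\ \mathfrak d<\mathfrak c$. $\blacksquare$
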